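\title{One Betti number of the residue field detects Golod rings}

\begin{abstract}
Let $(R,\mathfrak m,k)$ be a Noetherian local ring of embedding dimension $e$, let $c=e-\operatorname{depth}R$, and let $\mathrm h_j$ be the dimension of its $j$-th Koszul homology. It is known that $R$ is Golod if and only if $\Omega_{e+1}(k)\simeq\bigoplus_{j=1}^c\Omega_{e-j}(k)^{\oplus \mathrm h_j}$. We show that the shifted isomorphism $\Omega_{e+1+m}(k)\simeq\bigoplus_{j=1}^c\Omega_{e-j+m}(k)^{\oplus \mathrm h_j}$ for a single $m\ge0$ forces $R$ to be Golod, and that it suffices that the two modules have the same minimal number of generators. More precisely, the numbers $D_n=\binom en+\sum_j\mathrm h_j\beta_{n-1-j}-\beta_n$ formed from the Betti numbers of $k$ satisfy $0\le D_n\le D_{n+2}$, and $R$ is Golod as soon as $D_n=0$ for one $n\ge c+1$; the bound $c+1$ is sharp. The proof filters the acyclic closure of $k$ over the Koszul complex, expresses $D_n$ through ranks of connecting maps, and compares these ranks by means of endomorphisms of negative degree.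
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(R,\mathfrak m,k)$ be a Noetherian local ring of embedding dimension $e=\dim_k\mathfrak m/\mathfrak m^2$. A finitely generated $R$-module $M$ has a free resolution $\cdots\to R^{\beta_1}\to R^{\beta_0}\to M\to0$ that is \emph{minimal}, meaning that the matrices of its differentials have entries in $\mathfrak m$. The ranks $\beta_n=\beta_n^R(M)$ are the Betti numbers of $M$, and the $n$-th syzygy $\Omega_n(M)=\Omega^R_n(M)$ is the image of $R^{\beta_n}\to R^{\beta_{n-1}}$, with $\Omega_0(M)=M$. Thus $\beta_n^R(M)$ is the minimal number of generators of $\Omega_n(M)$, one has $\Omega_i(\Omega_n(M))\simeq\Omega_{n+i}(M)$, and syzygies commute with finite direct sums. From now on $\beta_n=\beta_n^R(k)$, with $\beta_n=0$ for $n<0$, and $\mathrm P(t)=\mathrm P^R_k(t)=\sum_{n\ge0}\beta_nt^n$ is the Poincar\'e series of $k$.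

Let $K$ be the Koszul complex on a minimal set of generators of $\mathfrak m$, let $\mathrm h_j=\mathrm h_j(R)=\dim_k\mathrm H_j(K)$, and let $c=e-\operatorname{depth}R$; then $\mathrm h_j=0$ for $j>c$. Put $\mathrm H(t)=\sum_{j=1}^c\mathrm h_jt^{j+1}$. The ring $R$ is \emph{Golod} if
\[
\mathrm P(t)=\frac{(1+t)^e}{1-\mathrm H(t)} .
\]
If $R$ is regular, then $K$ resolves $k$ and $\mathrm P(t)=(1+t)^e$. Otherwise $K$ is only a first approximation to the resolution, and each class in $\mathrm H_j(K)$ has to be killed by a new generator in degree $j+1$. The Golod series describes the situation in which this process repeats itself freely: clearing the denominator turns the definition into the recursion $\beta_n=\binom en+\sum_j\mathrm h_j\beta_{n-1-j}$ for all $n$.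

For $n=e+1+m$ with $m\ge0$ the binomial coefficient vanishes, and the recursion has a counterpart for modules, the existence of an isomorphism
\[
\Omega_{e+1+m}(k)\ \simeq\ \bigoplus_{j=1}^{c}\Omega_{e-j+m}(k)^{\oplus\mathrm h_j}.\tag{$*_m$}
\]
For instance, let $R=k[x]/(x^a)$ with $a\ge2$. Then $e=c=1$ and $\mathrm H_1(K)=(x^{a-1})$, so $\mathrm h_1=1$. The maps in the resolution of $k$ alternate between $x$ and $x^{a-1}$, so $\mathrm P(t)=1/(1-t)=(1+t)/(1-t^2)$ and $R$ is Golod; and $(*_0)$ is the isomorphism $\Omega_2(k)=(x^{a-1})\simeq k$. In general it is known that $R$ is Golod if and only if $(*_0)$ holds, if and only if $(*_m)$ holds for every $m\ge0$. The following question comes from the paper \cite{CK} of Cuong and Kobayashi.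

\medskip
\noindent\textbf{Question.} \emph{If $(*_m)$ holds for some $m\ge1$, is $R$ Golod?}
\medskip

Taking syzygies gives $(*_m)\Rightarrow(*_{m+1})$, but there is no formal way back: over $k[[x]]$ the modules $k[[x]]/(x)$ and $k[[x]]/(x^2)$ have isomorphic first syzygies. The same obstacle appears for the numbers. Define the \emph{defect}
\[
D_n=\binom en+\sum_{j=1}^c\mathrm h_j\beta_{n-1-j}-\beta_n,\qquad
D(t)=\sum_{n\ge0}D_nt^n=(1+t)^e-\mathrm P(t)\bigl(1-\mathrm H(t)\bigr),
\]
so that $R$ is Golod exactly when $D(t)=0$. The isomorphism $(*_m)$ only makes $D(t)$ a polynomial of degree at most $e+m$. The question is therefore whether a defect can appear in low degrees and die out later. One expects not, because the resolution of $k$ is an algebra and a relation present in low degree can be multiplied into higher degrees; the example in Section~\ref{sec:example} shows this happening. The results confirm the expectation.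

\begin{theorem}\label{thm:A}
If for some $m\ge0$ there is an isomorphism $(*_m)$, then $R$ is Golod.
\end{theorem}

Together with the known result, this shows that $(*_m)$ holds for one $m\ge0$ if and only if it holds for all $m\ge0$. A single numerical equality is in fact enough.

\begin{theorem}\label{thm:B}
For every Noetherian local ring, $D_n\ge0$ and $D_{n+2}\ge D_n$ for all $n\ge0$. Moreover:
\begin{enumerate}
\item[(1)] If $D_n=0$ for one $n\ge c+1$, then $R$ is Golod. Conversely, if $R$ is Golod, then all $D_n$ are zero. In particular, for any single $m\ge0$, the ring $R$ is Golod if and only if $\beta_{e+1+m}=\sum_{j=1}^c\mathrm h_j\beta_{e-j+m}$.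
\item[(2)] The bound $c+1$ is sharp: for all $e\ge c\ge2$ there is a non-Golod ring with these invariants and $D_n=0$ for all $n\le c$.
\end{enumerate}
\end{theorem}

Thus a non-Golod ring has $\beta_n<\binom en+\sum_j\mathrm h_j\beta_{n-1-j}$ for \emph{every} $n\ge c+1$, and for no $m\ge0$ do the two sides of $(*_m)$ have the same minimal number of generators. The inequality $D_n\ge0$ also explains what the definition measures: $\mathrm P(t)=\bigl((1+t)^e-D(t)\bigr)/(1-\mathrm H(t))$ and $1/(1-\mathrm H(t))$ has nonnegative coefficients, so the Golod series bounds $\mathrm P(t)$ coefficientwise, and Golod rings are those that attain the bound.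

The proof has three steps. We build the minimal resolution $G$ of $k$ from $K$ in layers and attach to it numbers $v_n\ge0$, ranks of connecting maps, with $D(t)=(1+t)^{e+1}v(t)$ (Section~\ref{sec:count}). A surjective endomorphism of $G$ of degree $-2$ gives $v_{n+2}\ge v_n$, which already proves Theorem~\ref{thm:A} (Section~\ref{sec:monotone}). Endomorphisms of arbitrary negative degree show that the first nonzero $v_n$ has $n\le c+1$ (Section~\ref{sec:first}). So a defect, if there is one, is born in degree at most $c+1$ and never dies.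

\section{The acyclic closure and its filtration over the Koszul complex}\label{sec:setup}

We use three textbook facts about $K$: (K1) $\mathrm H_0(K)=k$ and $\mathfrak m\,\mathrm H(K)=0$; (K2) $\mathrm H_j(K)=0$ for $j>c$; (K3) $\mathrm H_1(K)=0$ if and only if $R$ is regular. If $c=0$, then $\operatorname{depth}R\le\dim R\le e$ forces $\dim R=e$, so $R$ is regular, $\mathrm H(t)=0$, $\mathrm P(t)=(1+t)^e$ and $D(t)=0$; Theorems~\ref{thm:A} and~\ref{thm:B}(1) hold. \emph{From now on $R$ is not regular}, so $e\ge1$, $c\ge1$ and $\mathrm h_1\ge1$.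

\subsection*{The acyclic closure}
To compare $\mathrm P(t)$ with the Koszul homology we need a resolution of $k$ that contains $K$ and is a module over it. Let $X=\bigsqcup_{n\ge1}X_n$ be a graded set of variables, with $|x|=n$ for $x\in X_n$. The graded $R$-algebra $R\langle X\rangle$ is generated by the variables $x$ of odd degree and by symbols $x^{(i)}$, $i\ge1$, of degree $i|x|$ for the variables of even degree, subject to
\begin{equation}\label{eq:relations}
ab=(-1)^{|a||b|}ba,\qquad x^2=0\ \ (|x|\text{ odd}),\qquad x^{(i)}x^{(j)}=\binom{i+j}{i}x^{(i+j)}\ \ (|x|\text{ even}),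
\end{equation}
where $a,b$ are generators. We put $x^{(1)}=x$, $x^{(0)}=1$, $x^{(-1)}=0$. After ordering $X$, the \emph{monomials} $x_1^{(i_1)}\cdots x_r^{(i_r)}$ in distinct variables, with exponent at most $1$ for odd variables, form an $R$-basis. A differential $\partial$ of degree $-1$ is required to satisfy
\[
\partial(ab)=\partial(a)b+(-1)^{|a|}a\,\partial(b),\qquad \partial(x^{(i)})=x^{(i-1)}\partial x\ \ (|x|\text{ even}).
\]
The \emph{acyclic closure} (or Tate resolution) of $k$ is the algebra $G=R\langle X\rangle$ in which $\partial$ maps $X_1$ bijectively to a minimal set of generators of $\mathfrak m$, and, for $n\ge1$, maps $X_{n+1}$ to cycles of $R\langle X_{\le n}\rangle$ whose classes minimally generate $\mathrm H_n(R\langle X_{\le n}\rangle)$. Each $X_n$ is finite, $R\langle X_1\rangle=K$, and by (K1) the classes $[\partial y]$, $y\in X_2$, form a $k$-basis of $\mathrm H_1(K)$. By construction $\mathrm H_0(G)=k$ and $\mathrm H_n(G)=0$ for $n\ge1$. The one deep fact that we use about $G$ is the theorem of Gulliksen and Schoeller \cite[Thm.~6.3.5]{Av}: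 the resolution $G$ is minimal, $\partial G\subseteq\mathfrak mG$.

\subsection*{The filtration}
Let $T_l$ be the free $R$-module on the monomials of degree $l$ in $X_{\ge2}$, let $p_l$ be its rank, and let $\overline T_l=T_l/\mathfrak mT_l$. Then $T_0=R$, $T_1=0$, and we put $T_l=0$ for $l<0$. Every monomial is a monomial in $X_1$ times a monomial in $X_{\ge2}$, so $G=\bigoplus_lKT_l$ is a free graded $K$-module. By minimality $\beta_n=\operatorname{rank}G_n$, hence
\begin{equation}\label{eq:P}
\mathrm P(t)=(1+t)^e\,p(t),\qquad p(t)=\sum_{l\ge0}p_lt^l .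
\end{equation}
Let $F_l=\bigoplus_{i\le l}KT_i$, so that $F_l=0$ for $l<0$ and $F_0=F_1=K$. Since $G_n=\bigoplus_iK_iT_{n-i}$, we have $G_n\subseteq F_l$ for $n\le l$. In particular $\partial T_l\subseteq G_{l-1}\subseteq F_{l-1}$. The formula $\partial(at)=\partial(a)t+(-1)^{|a|}a\,\partial t$ for $a\in K$, $t\in T_l$ now shows that each $F_l$ is a subcomplex and that the \emph{layer} $L_l=F_l/F_{l-1}$ is $K\otimes_RT_l$ with differential $\partial_K\otimes1$. As $T_l$ is free and $\mathfrak m\,\mathrm H(K)=0$,
\[
\mathrm H_n(L_l)=\mathrm H_{n-l}(K)\otimes_k\overline T_l ,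
\]
where $n$ is the total degree. The layers are glued by the connecting maps of the sequences $0\to F_{l-1}\to F_l\to L_l\to0$,
\[
\delta^l_n\colon \mathrm H_n(L_l)\to\mathrm H_{n-1}(F_{l-1}),\qquad
\delta^l_n\Bigl(\sum[z_i]\otimes\bar t_i\Bigr)=(-1)^{n-l}\Bigl[\sum z_i\,\partial t_i\Bigr],
\]
for cycles $z_i\in K_{n-l}$ and $t_i\in T_l$. Let $r(n,l)=\dim_k\operatorname{im}\delta_n^l$, and put
\[
v_n=\sum_{0\le l<n}r(n,l),\qquad v(t)=\sum_{n}v_nt^n .
\]
The condition $l<n$ means that only Koszul homology of positive degree is used as a source. We have $v_n=0$ for $n\le2$, because $\delta^0_n$ has target $\mathrm H(F_{-1})=0$ and $T_1=0$.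

\begin{remark}\label{rem:v3}
The first number that can be nonzero is $v_3=r(3,2)$, the rank of the map $\mathrm H_1(K)\otimes_k\overline T_2\to\mathrm H_2(K)$, $[z]\otimes\bar y\mapsto-[z\,\partial y]$. Since the $[\partial y]$ span $\mathrm H_1(K)$, we get $v_3=\dim_k\bigl(\mathrm H_1(K)\cdot\mathrm H_1(K)\bigr)$: it records the products of degree-one classes in the Koszul homology algebra.
\end{remark}

\section{An example: two squares}\label{sec:example}

All three steps of the proof are visible for $R=k[x,y]/(x^2,y^2)$, where $e=c=2$. For $A=k[x]/(x^2)$ consider $A\langle a,u\rangle$ with $|a|=1$, $|u|=2$, $\partial a=x$, $\partial u=xa$. It has basis $u^{(i)},au^{(i)}$, with $\partial u^{(i)}=x\,au^{(i-1)}$ and $\partial(au^{(i)})=x\,u^{(i)}$, so it is the exact complex $\cdots\to A\xrightarrow{x}A\xrightarrow{x}A$. The Koszul complex $A\langle a\rangle$ has homology with basis $1,[xa]$. Tensoring two copies over $k$ and using the K\"unneth formula, we find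
\[
G=R\langle a,b,u,w\rangle,\qquad \partial a=x,\quad\partial b=y,\quad\partial u=xa,\quad\partial w=yb,
\]
with $X_{\ge3}=\emptyset$, and $\mathrm H(K)$ has basis $1$, $[xa]$, $[yb]$, $[xy\,ab]$. So $\mathrm h_1=2$, $\mathrm h_2=1$, $\mathrm P(t)=(1+t)^2/(1-t^2)^2=1/(1-t)^2$ and $\beta_n=n+1$. This gives $D_0=D_1=D_2=0$ and $D_n=2(n-1)+(n-2)-(n+1)=2n-5$ for $n\ge3$, that is, $D(t)=t^3(1+t)/(1-t)^2$.

\emph{The count.} The module $T_{2i}$ has basis $u^{(p)}w^{(q)}$ with $p+q=i$, and $T_l=0$ for odd $l$. From $\partial(u^{(p)}w^{(q)})=xa\,u^{(p-1)}w^{(q)}+yb\,u^{(p)}w^{(q-1)}$ and $a^2=b^2=0$ we get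
\[
\delta\bigl([xa]\otimes u^{(p)}w^{(q)}\bigr)=-\bigl[xy\,ab\,u^{(p)}w^{(q-1)}\bigr],\qquad
\delta\bigl([yb]\otimes u^{(p)}w^{(q)}\bigr)=\bigl[xy\,ab\,u^{(p-1)}w^{(q)}\bigr],
\]
and $\delta=0$ on $[xy\,ab]\otimes\overline T_{2i}$. Hence $v_n=0$ for even $n$. The image of $\delta^{2i}_{2i+1}$ is spanned by the $i$ classes $[xy\,ab\,t]$ with $t$ a monomial of $T_{2i-2}$. They are independent in $\mathrm H_{2i}(F_{2i-1})=\mathrm H_{2i}(F_{2i-2})$, because their images form a basis of $\mathrm H_{2i}(L_{2i-2})$. So $v_{2i+1}=i$, $v(t)=t^3/(1-t^2)^2$, and indeed $(1+t)^3v(t)=D(t)$.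

\emph{A defect persists.} Let $\theta\colon G\to G$ be the $K$-linear map $u^{(p)}w^{(q)}\mapsto u^{(p-1)}w^{(q)}$. The formula for $\partial(u^{(p)}w^{(q)})$ shows $\theta\partial=\partial\theta$, and $\theta$ is onto. The class $\alpha=[xa]\otimes w$ has $\delta\alpha=-[xy\,ab]\ne0$ and accounts for $v_3=1$. Lift it along $\theta$ to $\alpha'=[xa]\otimes uw$. Then $\theta(\delta\alpha')=\delta(\theta\alpha')=\delta\alpha\ne0$, so $\delta\alpha'\neq0$ and $v_5\ge1$, without any computation in degree $5$. Since $v_3=1$ and $v_4=0$, no such argument can work in steps of one.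

\emph{A defect is born early.} Read the same maps in the other direction. A nonzero value $[xy\,ab\,u^{(p)}w^{(q)}]$ of $\delta$ with $p+q>0$ is carried, by $\theta^p$ and the $q$-th power of the analogous map for $w$, to $[xy\,ab]\in\mathrm H_2(K)$, which is a nonzero value of $\delta$ in a lower degree. So the first nonzero value of $\delta$ lies in $\mathrm H(K)$ itself, in degree at most $c=2$, and its source has degree at most $c+1=3$.

\section{The defect counts connecting maps}\label{sec:count}

Since $G$ has no homology but $k$, the classes in the layers $\mathrm H(K)\otimes\overline T_l$ other than $1$ must cancel in pairs: a source in degree $n+1$, on which $\delta$ is nonzero, against a class in degree $n$. The elements of $\overline T_l=\mathrm H_0(K)\otimes\overline T_l$ turn out always to be sources. If there are no others, all of $\bigoplus_{j\ge1}\mathrm H_j(K)\otimes\overline T_{n-j}$ is canceled by $\overline T_{n+1}$, and $p_{n+1}=\sum_j\mathrm h_jp_{n-j}$, which is the Golod recursion for $p(t)$. The additional sources are counted by $v$. The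 next proposition makes this bookkeeping exact.

\begin{proposition}\label{prop:count}
For all $n\ge0$ one has $p_{n+1}+v_{n+1}+v_n=\sum_{j=1}^c\mathrm h_jp_{n-j}$. Consequently
\begin{equation}\label{eq:D}
D(t)=(1+t)^{e+1}v(t),\qquad D_n=\sum_{a=0}^{e+1}\binom{e+1}{a}v_{n-a},
\end{equation}
all $D_n$ are nonnegative, and $R$ is Golod if and only if $v(t)=0$.
\end{proposition}

\begin{proof}
First, $\delta_n^n\colon\overline T_n\to\mathrm H_{n-1}(F_{n-1})$ is injective for $n\ge1$. Let $t\in T_n$ with $\partial t=\partial g$ for some $g\in F_{n-1}$ of degree $n$. Then $t-g$ is a cycle of positive degree, hence a boundary, hence lies in $\mathfrak mG$ by minimality; its component in $T_n$ is $t$, so $\bar t=0$. Thus $r(n,n)=p_n$ for $n\ge1$, while $r(0,0)=0$ and $p_0=1$. In both cases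
\begin{equation}\label{eq:diag}
p_n-r(n,n)=\ell\bigl(\mathrm H_n(G)\bigr),
\end{equation}
where $\ell$ denotes length.

Consider the exact sequence
\[
\mathrm H_{n+1}(L_l)\xrightarrow{\delta^l_{n+1}}\mathrm H_n(F_{l-1})\to\mathrm H_n(F_l)\to\mathrm H_n(L_l)\xrightarrow{\delta^l_n}\mathrm H_{n-1}(F_{l-1}).
\]
By induction on $l$, starting from $F_{-1}=0$, all $\mathrm H_n(F_l)$ have finite length. The second map has image of length $\ell(\mathrm H_n(F_{l-1}))-r(n+1,l)$, and the third has image $\ker\delta_n^l$, of length $\mathrm h_{n-l}p_l-r(n,l)$, where $\mathrm h_0=1$ and $\mathrm h_i=0$ for $i<0$. Hence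
\[
\ell\bigl(\mathrm H_n(F_l)\bigr)-\ell\bigl(\mathrm H_n(F_{l-1})\bigr)=\mathrm h_{n-l}p_l-r(n,l)-r(n+1,l).
\]
Sum over $0\le l\le n+1$. On the left we get $\ell(\mathrm H_n(F_{n+1}))=\ell(\mathrm H_n(G))$, because $F_{n+1}$ and $G$ agree in degrees at most $n+1$. On the right, $r(n,n+1)=0$ and $r(n+1,n+1)=p_{n+1}$, so
\[
\ell\bigl(\mathrm H_n(G)\bigr)=\Bigl(p_n+\sum_{j=1}^c\mathrm h_jp_{n-j}\Bigr)-\bigl(v_n+r(n,n)\bigr)-\bigl(v_{n+1}+p_{n+1}\bigr).
\]
By \eqref{eq:diag} this is the first assertion. Multiply it by $t^{n+1}$ and sum over $n\ge0$; as $p_0=1$ and $v_0=0$, the result is $1-p(t)(1-\mathrm H(t))=(1+t)v(t)$. Multiplying by $(1+t)^e$ and using \eqref{eq:P} gives \eqref{eq:D}. Finally $v_n\ge0$, and $(1+t)^{e+1}$ is invertible in $\mathbb Z[[t]]$.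
\end{proof}

In particular $D_0=D_1=D_2=0$ for every ring, and $D_3=v_3$ is the number in Remark~\ref{rem:v3}.

\section{A surjection of degree $-2$ and monotonicity}\label{sec:monotone}

To compare connecting maps in different degrees we need maps $G\to G$ that respect the filtration. Linearity over $K$ guarantees this. For $d\ge1$, a \emph{$K$-map of degree $-d$} is a map $\varphi\colon G\to G$ that is additive and satisfies $\varphi(G_n)\subseteq G_{n-d}$, $\varphi(ag)=a\varphi(g)$ for $a\in K$, and $\varphi\partial=\partial\varphi$; no signs are needed. Let $\varphi_l\colon T_l\to T_{l-d}$ be the composite of $\varphi$ with the projection $G_{l-d}\to T_{l-d}$, and let $\overline\varphi_l\colon\overline T_l\to\overline T_{l-d}$ be its reduction.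

\begin{lemma}\label{lem:Kmap}
Let $\varphi$ be a $K$-map of degree $-d$. Then $\varphi(F_l)\subseteq F_{l-d}$ for all $l$, the induced map $\varphi_*\colon\mathrm H_n(L_l)\to\mathrm H_{n-d}(L_{l-d})$ is $1\otimes\overline\varphi_l$, and the square
\[
\begin{array}{ccc}
\mathrm H_n(L_l)&\xrightarrow{\ \delta^l_n\ }&\mathrm H_{n-1}(F_{l-1})\\[2pt]
{\scriptstyle\varphi_*}\big\downarrow&&\big\downarrow{\scriptstyle\varphi_*}\\[2pt]
\mathrm H_{n-d}(L_{l-d})&\xrightarrow{\ \delta^{l-d}_{n-d}\ }&\mathrm H_{n-1-d}(F_{l-1-d})
\end{array}
\]
commutes.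
\end{lemma}

\begin{proof}
For $i\le l$ we have $\varphi(KT_i)=K\varphi(T_i)\subseteq KG_{i-d}\subseteq F_{l-d}$. For $a\in K$ and $t\in T_l$ we have $\varphi(t)-\varphi_l(t)\in\bigoplus_{i\ge1}K_iT_{l-d-i}\subseteq F_{l-d-1}$, so $\varphi(at)\equiv a\varphi_l(t)$ modulo $F_{l-d-1}$; the map of layers is $1\otimes\varphi_l$. Finally $\varphi$ maps the sequence $0\to F_{l-1}\to F_l\to L_l\to0$ to the one with $l-d$ in place of $l$ and commutes with $\partial$, and connecting maps are natural.
\end{proof}

If the left vertical map is onto, the square gives $r(n-d,l-d)\le r(n,l)$. So we look for a surjective $K$-map. In Section~\ref{sec:example} it was differentiation with respect to a variable $y\in X_2$. In general this operator does not commute with $\partial$, because $y$ may occur in $\partial x$ for $x\in X_{\ge3}$. We correct it on $X_{\ge3}$, stay within the class of derivations, and show that the correction does not destroy surjectivity. This is the only place where the multiplication of $G$ is used beyond its $K$-module structure.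

Let $Y=X$ or $Y=X_{\le n}$. A \emph{$\Gamma$-derivation} (of degree $-2$) is an $R$-linear map $\theta\colon R\langle Y\rangle\to G$ of degree $-2$ with $\theta(ab)=\theta(a)b+a\theta(b)$ and $\theta(x^{(i)})=x^{(i-1)}\theta(x)$ for $x\in Y$ of even degree.

\begin{lemma}\label{lem:deriv}
Every choice of elements $\theta(x)\in G_{|x|-2}$, $x\in Y$, extends uniquely to a $\Gamma$-derivation $\theta$. If $\theta\partial x=\partial\theta x$ for all $x\in Y$, then $\theta\partial=\partial\theta$.
\end{lemma}

\begin{proof}
The two rules determine $\theta$ on the generators and then on products. For existence, define $\theta$ by the product rule on the free associative $R$-algebra on the generators, with values in $G$. The product rule shows that $\theta$ kills the ideal generated by the relations \eqref{eq:relations} once it kills each relation. Since $\theta(a)$ has the parity of $a$, we have $\theta(a)b+a\theta(b)=(-1)^{|a||b|}\bigl(b\theta(a)+\theta(b)a\bigr)$, which settles the first relation. For $|x|$ odd, $\theta(x)x+x\theta(x)=0$ because both factors are odd.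 For $|x|$ even, $\theta(x)$ is even and
\[
x^{(i-1)}x^{(j)}+x^{(i)}x^{(j-1)}=\Bigl(\binom{i+j-1}{i-1}+\binom{i+j-1}{i}\Bigr)x^{(i+j-1)}=\binom{i+j}{i}x^{(i+j-1)} .
\]

Let $\psi=\theta\partial-\partial\theta$. Expanding,
\begin{align*}
\theta\partial(ab)&=\theta\partial(a)\,b+\partial(a)\theta(b)+(-1)^{|a|}\theta(a)\partial(b)+(-1)^{|a|}a\,\theta\partial(b),\\
\partial\theta(ab)&=\partial\theta(a)\,b+(-1)^{|a|}\theta(a)\partial(b)+\partial(a)\theta(b)+(-1)^{|a|}a\,\partial\theta(b),
\end{align*}
so $\psi(ab)=\psi(a)b+(-1)^{|a|}a\psi(b)$. For $|x|$ even, $\theta\partial(x^{(i)})=x^{(i-2)}\theta(x)\partial x+x^{(i-1)}\theta\partial x$ and $\partial\theta(x^{(i)})=x^{(i-2)}\partial(x)\theta(x)+x^{(i-1)}\partial\theta x$; as $\theta(x)$ is even, $\psi(x^{(i)})=x^{(i-1)}\psi(x)$. So $\psi=0$ if $\psi$ vanishes on $Y$.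
\end{proof}

\begin{proposition}\label{prop:theta}
There is a surjective $K$-map $\theta\colon G\to G$ of degree $-2$.
\end{proposition}

\begin{proof}
Since $R$ is not regular, $\mathrm h_1\ge1$ and we can fix $y\in X_2$. We define a $\Gamma$-derivation $\theta$ on $R\langle X_{\le n}\rangle$, commuting with $\partial$, by induction on $n$. Put $\theta(y)=1$ and $\theta=0$ on $X_1\cup(X_2\setminus\{y\})$. For $x\in X_1\cup X_2$ both $\theta\partial x$ and $\partial\theta x$ have negative degree and vanish. Let $x\in X_n$ with $n\ge3$. Then $\partial x\in G_{n-1}\subseteq R\langle X_{\le n-1}\rangle$, so $\theta\partial x\in G_{n-3}$ is defined, and we claim that it is a boundary. If $n=3$, minimality gives $\partial x\in\mathfrak mG_2$, so $\theta\partial x\in\mathfrak mG_0=\mathfrak m=\partial G_1$. If $n\ge4$, then $\partial\theta\partial x=\theta\partial\partial x=0$, and a cycle of positive degree is a boundary. Choose $\theta(x)\in G_{n-2}$ with $\partial\theta(x)=\theta\partial x$. By Lemma~\ref{lem:deriv} the extension commutes with $\partial$. The resulting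 $\theta\colon G\to G$ kills $K=R\langle X_1\rangle$, so $\theta(ag)=a\theta(g)$ for $a\in K$, and $\theta$ is a $K$-map.

For surjectivity let $\lambda$ and $\eta$ be the $\Gamma$-derivations with $\lambda(y)=1$, $\lambda=0$ on $X\setminus\{y\}$, and $\eta=0$ on $X_1\cup X_2$, $\eta=\theta$ on $X_{\ge3}$. By uniqueness $\theta=\lambda+\eta$. The products $y^{(i)}N$, with $N$ a monomial in $X\setminus\{y\}$, form an $R$-basis of $G$, and $\lambda(y^{(i)}N)=y^{(i-1)}N$. So the $R$-linear map $J\colon y^{(i)}N\mapsto y^{(i+1)}N$ satisfies $\lambda J=1$, and $\theta J=1+\eta J$.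

We show that $\eta J$ is locally nilpotent. Let the \emph{weight} of a monomial be the part of its degree contributed by the variables in $X_{\ge3}$, and let $G^{\le s}$ be the span of the monomials of weight at most $s$. Then $G^{\le s}=0$ for $s<0$, $G_n\subseteq G^{\le n}$, and $G^{\le s}G^{\le s'}\subseteq G^{\le s+s'}$, since a product of monomials is an integer multiple of a monomial whose weight is the sum of the weights, or zero. Applied to a monomial of weight $s$, the map $\eta$ gives a sum of terms, in each of which one factor $x^{(i)}$ with $x\in X_{\ge3}$ is replaced by $x^{(i-1)}\eta(x)$. As $\eta(x)\in G_{|x|-2}\subseteq G^{\le|x|-2}$, each term lies in $G^{\le s-2}$. The map $J$ preserves weight because $y\in X_2$. Hence $\eta J(G^{\le s})\subseteq G^{\le s-2}$, the series $\sum_i(-\eta J)^i$ is finite on each element and inverts $\theta J$, and $\theta$ is onto.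
\end{proof}

\begin{proposition}\label{prop:monotone}
For all $n$ one has $v_{n+2}\ge v_n$ and $D_{n+2}\ge D_n$.
\end{proposition}

\begin{proof}
Let $\theta$ be as in Proposition~\ref{prop:theta} and let $l\ge0$. The map $\theta\colon G_{l+2}\to G_l$ is onto, and so is its composite with the projection $G_l\to T_l$. For $i\ge1$ the summand $K_iT_{l+2-i}$ of $G_{l+2}$ lies in $F_{l+1}$ and is mapped into $F_{l-1}$, so the composite kills it. Hence $\theta_{l+2}\colon T_{l+2}\to T_l$ is onto, and by Lemma~\ref{lem:Kmap} so is $\theta_*=1\otimes\overline\theta_{l+2}\colon\mathrm H_{n+2}(L_{l+2})\to\mathrm H_n(L_l)$. The commutative square gives $\operatorname{im}\delta_n^l=\theta_*(\operatorname{im}\delta^{l+2}_{n+2})$, so $r(n,l)\le r(n+2,l+2)$. Summing over $0\le l<n$ gives $v_n\le v_{n+2}$ for $n\ge0$; for $n<0$ it holds since $v_n=0$. The inequality for $D_n$ follows term by term from \eqref{eq:D}.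
\end{proof}

\begin{remark}
Although $v_n$ is monotone only in steps of two, $w_n=v_n+v_{n-1}$ satisfies $w_{n+1}-w_n=v_{n+1}-v_{n-1}\ge0$, and $D(t)=(1+t)^e\sum_nw_nt^n$; so also $D_{n+1}\ge D_n$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Assume $(*_m)$. Comparing the $i$-th Betti numbers of both sides for $i\ge0$ gives $\beta_n=\sum_j\mathrm h_j\beta_{n-1-j}$ for all $n\ge e+1+m$. For these $n$ we have $\binom en=0$, so $D_n=0$. For any $n\ge0$, Propositions~\ref{prop:count} and~\ref{prop:monotone} give $0\le D_n\le D_{n+2s}=0$ for large $s$. So $D(t)=0$ and $R$ is Golod.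
\end{proof}

\section{The first defect occurs in degree at most $c+1$}\label{sec:first}

Monotonicity transports vanishing downward. The isomorphism $(*_m)$ supplied vanishing in all large degrees, so nothing more was needed. A single equality $D_n=0$ says nothing yet about degrees above $n$, and we have to exclude that a defect is born late. As in the example, the tool is a $K$-map that carries a given layer $L_d$ down to $L_0=K$. Surjectivity is not needed here; what is needed is freedom to prescribe the map on $\overline T_d$, and the freeness of $G$ over $K$ provides it.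

\begin{lemma}\label{lem:lift}
For every $d\ge1$ and every $k$-linear map $\varepsilon\colon\overline T_d\to k=\overline T_0$ there is a $K$-map $\varphi$ of degree $-d$ with $\overline\varphi_d=\varepsilon$.
\end{lemma}

\begin{proof}
A $K$-linear map $\varphi$ of degree $-d$ on $F_i$ is given by arbitrary values $\varphi(t)\in G_{|t|-d}$ on the monomials $t$ in $X_{\ge2}$ of degree at most $i$. For $a\in K$,
\[
\varphi\partial(at)-\partial\varphi(at)=\partial(a)\varphi(t)+(-1)^{|a|}a\varphi\partial t-\partial(a)\varphi(t)-(-1)^{|a|}a\,\partial\varphi(t),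
\]
so $\varphi$ commutes with $\partial$ as soon as $\varphi\partial t=\partial\varphi t$ for these monomials. We define $\varphi(t)$ by induction on $i=|t|$; recall that $\partial t\in G_{i-1}\subseteq F_{i-1}$. For $i<d$ put $\varphi(t)=0$. For $i=d$ let $\varphi(t)\in R$ be a lift of $\varepsilon(\bar t)$; both $\varphi\partial t$ and $\partial\varphi t$ have degree $-1$ and vanish. For $i=d+1$, minimality gives $\partial t\in\mathfrak mG_d$, so $\varphi\partial t\in\mathfrak m=\partial G_1$. For $i\ge d+2$, the element $\varphi\partial t$ is a cycle of degree $i-1-d\ge1$, hence a boundary. In the last two cases choose $\varphi(t)\in G_{i-d}$ with $\partial\varphi(t)=\varphi\partial t$.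
\end{proof}

\begin{proposition}\label{prop:first}
If $v(t)\ne0$, then the least $n$ with $v_n\neq0$ satisfies $n\le c+1$.
\end{proposition}

\begin{proof}
By the choice of $n$:
\begin{enumerate}
\item[(i)] $\delta^{l'}_{n'}=0$ whenever $l'<n'<n$;
\item[(ii)] $\mathrm H_q(F_{s-1})\to\mathrm H_q(F_s)$ is injective whenever $s\le q\le n-2$, since its kernel is $\operatorname{im}\delta^s_{q+1}$ and $s<q+1<n$.
\end{enumerate}
Choose $l<n$ and $\alpha\in\mathrm H_n(L_l)$ with $\xi=\delta_n^l(\alpha)\ne0$ in $\mathrm H_{n-1}(F_{l-1})$. Let $d\le l-1$ be the least integer $d\ge-1$ such that $\xi$ is the image of a class $\xi'\in\mathrm H_{n-1}(F_d)$. Then $d\ge0$ because $F_{-1}=0$. We claim that $d=0$. Granting this, $\xi'$ is a nonzero element of $\mathrm H_{n-1}(K)$, and (K2) gives $n-1\le c$.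

Suppose $d\ge1$. The image $\overline\xi$ of $\xi'$ in $\mathrm H_{n-1}(L_d)=\mathrm H_{n-1-d}(K)\otimes_k\overline T_d$ is nonzero, for otherwise $\xi'$ would come from $\mathrm H_{n-1}(F_{d-1})$, against the choice of $d$. Write $\overline\xi$ in terms of a basis of $\overline T_d$ and let $\varepsilon$ be a coordinate function with $(1\otimes\varepsilon)(\overline\xi)\neq0$. Let $\varphi$ be the $K$-map of Lemma~\ref{lem:lift}. By Lemma~\ref{lem:Kmap} it maps $F_d$ to $F_0=L_0=K$ and kills $F_{d-1}$, so on $F_d$ it factors through $L_d$, and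
\[
\varphi_*(\xi')=(1\otimes\varepsilon)(\overline\xi)\ne0\quad\text{in }\mathrm H_q(F_0),\qquad q=n-1-d .
\]
Since $\varphi$ is compatible with the inclusions $F_d\subseteq F_{l-1}$ and $F_0\subseteq F_{l-1-d}$, the image of $\varphi_*(\xi')$ in $\mathrm H_q(F_{l-1-d})$ is
\[
\varphi_*(\xi)=\varphi_*\delta_n^l(\alpha)=\delta^{l-d}_{n-d}(\varphi_*\alpha),
\]
which is zero by (i), as $l-d<n-d<n$. On the other hand $\mathrm H_q(F_0)\to\mathrm H_q(F_{l-1-d})$ is a composite of the maps in (ii) for $1\le s\le l-1-d$; here $s\le n-2-d<q$, and $q\le n-2$ because $d\ge1$. So it is injective, a contradiction.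
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, except for part \textup{(2)}]
The inequalities $0\le D_n\le D_{n+2}$ are in Propositions~\ref{prop:count} and~\ref{prop:monotone}, and all $D_n$ vanish for a Golod ring by the formula for $D(t)$. Let $D_n=0$ with $n\ge c+1$. In \eqref{eq:D} all terms are nonnegative, and $v_n$, $v_{n-1}$ occur with the positive coefficients $1$ and $e+1$; so $v_n=v_{n-1}=0$. These two indices cover both parities, and Proposition~\ref{prop:monotone} gives $v_j=0$ for all $j\le n$, in particular for all $j\le c+1$. By Proposition~\ref{prop:first}, $v(t)=0$, and $R$ is Golod by Proposition~\ref{prop:count}. The last sentence of (1) is the case $n=e+1+m\ge c+1$, where $\binom en=0$.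
\end{proof}

The hypothesis $n\ge c+1$ entered only through (K2), at the end of the argument for Proposition~\ref{prop:first}. Since $D_2=0$ for every ring, part (1) shows that every ring with $c\le1$ is Golod; this is why part (2) requires $c\ge2$.

\section{Sharpness of the bound $c+1$}\label{sec:sharp}

We need a ring whose first defect sits in degree exactly $c+1$, so by the proof of Proposition~\ref{prop:first} the first nonzero value of $\delta$ has to come from the top homology $\mathrm H_c(K)$. We use graded rings with Hilbert series $1+cs+s^2$, for which the Koszul homology can be computed by hand.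

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(2)}]
Let $c\ge2$, let $k$ be a field, and let
\[
S=k[x_1,\dots,x_c]\big/\bigl(x_ix_j\ (i<j),\ x_i^2-x_j^2\bigr).
\]
The relations span a space of dimension $\binom c2+(c-1)=\binom{c+1}2-1$ of quadrics, so $S_2=kx_1^2\neq0$. A cubic monomial either involves two different variables or equals $x_i^3=x_ix_j^2$ with $j\ne i$; in both cases it is zero. So $S$ has Hilbert series $1+cs+s^2$ and is an artinian local ring of embedding dimension $c$ and depth $0$. For a linear form $f=\sum a_ix_i$ we have $fx_i=a_ix_1^2$, so the socle (the annihilator of the maximal ideal) is $S_2$. It is one-dimensional, which means that $S$ is Gorenstein.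

\emph{Koszul homology.} Write $K_i=\Lambda^iV\otimes_kS$, where $V$ has basis $\xi_1,\dots,\xi_c$ with $\partial\xi_i=x_i$, and let $\xi_I$ be the product of the $\xi_i$, $i\in I$, in increasing order. Giving $\xi_i$ internal degree $1$ splits $K$ into the strands
\[
0\to\Lambda^jV\otimes S_0\to\Lambda^{j-1}V\otimes S_1\to\Lambda^{j-2}V\otimes S_2\to0
\]
of internal degree $j$. For $j\ge1$ the first map is injective: in $\partial(\sum a_I\xi_I)$ the coefficient of $x_i\xi_{I\setminus\{i\}}$ is $\pm a_I$ for $i\in I$. For $j-2\le c-1$ the second map is onto: given $I$ with $|I|=j-2$, pick $i\notin I$; then $\partial(x_i\xi_i\xi_I)=x_i^2\xi_I$ because $x_ix_{i'}=0$ for $i'\in I$. For $j-1=c$ the second map is injective, since $\partial(f\xi_1\cdots\xi_c)=\sum_i\pm a_ix_1^2\,\xi_{\{1,\dots,c\}\setminus\{i\}}$. For $j=c+2$ the strand is $\Lambda^cV\otimes S_2$ alone. Hence $\mathrm H_i(K)$ lies in internal degree $i+1$ for $1\le i\le c-1$, and $\mathrm H_c(K)$ is one-dimensional, in internal degree $c+2$. The Euler characteristics of the strands give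
\[
1+\sum_{i=1}^{c-1}(-1)^i\mathrm h_is^{i+1}+(-1)^cs^{c+2}=(1-s)^c(1+cs+s^2).
\]
For $s=-t$ the left side is $1-\sum_{i=1}^{c-1}\mathrm h_it^{i+1}+t^{c+2}$. As $\mathrm h_c=1$ contributes $t^{c+1}$ to $\mathrm H(t)$,
\begin{equation}\label{eq:HS}
1-\mathrm H(t)=(1+t)^c(1-ct+t^2)-t^{c+1}(1+t).
\end{equation}

\emph{Poincar\'e series.} By a theorem of Levin and Avramov \cite{LA}, an artinian Gorenstein local ring $S$ of embedding dimension at least $2$ satisfies $\mathrm P^{S/\operatorname{soc}S}_k(t)^{-1}=\mathrm P^S_k(t)^{-1}-t^2$. In our case the maximal ideal of $S/\operatorname{soc}S$ has square zero, so $\Omega_1(k)\simeq k^c$ over that ring, its Betti numbers are $c^n$, and its Poincar\'e series is $1/(1-ct)$. Therefore $\mathrm P^S_k(t)=1/(1-ct+t^2)$, and \eqref{eq:HS} gives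
\begin{equation}\label{eq:DS}
(1+t)^c-\mathrm P^S_k(t)\bigl(1-\mathrm H(t)\bigr)=t^{c+1}(1+t)\,\mathrm P_k^S(t).
\end{equation}

\emph{Raising the embedding dimension.} Let $A$ be a Noetherian local ring with residue field $k$ and let $A'=A[[z]]$. Embedding dimension and depth both grow by one, the latter because $z$ is a nonzerodivisor with $A'/zA'=A$; so $c$ is unchanged. For a complex $C$ of finitely generated free $A$-modules, $C\otimes_AA'=C[[z]]$ has homology $\mathrm H(C)[[z]]$, on which $z$ is injective with cokernel $\mathrm H(C)$. By the long exact sequence, the mapping cone of $z$ on $C[[z]]$ has homology $\mathrm H(C)$. If $C$ is the Koszul complex of $A$, the cone is the Koszul complex of $A'$, so $\mathrm h_j(A')=\mathrm h_j(A)$. If $C$ is the minimal resolution of $k$ over $A$, the cone is a resolution of $k$ over $A'$ with differentials in the maximal ideal and ranks $\beta_n^A(k)+\beta^A_{n-1}(k)$, so $\mathrm P^{A'}_k(t)=(1+t)\mathrm P^A_k(t)$.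

For $e\ge c$ let $R=S[[z_1,\dots,z_{e-c}]]$. It has embedding dimension $e$, depth $e-c$, the same $\mathrm H(t)$ as $S$, and $\mathrm P^R_k(t)=(1+t)^{e-c}\mathrm P^S_k(t)$. Multiplying \eqref{eq:DS} by $(1+t)^{e-c}$ gives
\[
D(t)=t^{c+1}(1+t)^{e-c+1}\,\mathrm P^S_k(t).
\]
So $D_n=0$ for all $n\le c$, while $D_{c+1}=1$ and $R$ is not Golod.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Av}
Avramov, \emph{Infinite free resolutions}.

\bibitem{CK}
Doan Trung Cuong and Toshinori Kobayashi, \emph{On direct summands of syzygies of the residue field of a local ring}, arXiv:2510.24220 (2025).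

\bibitem{LA}
Levin and Avramov, \emph{Factoring out the socle of a Gorenstein ring}, J. Algebra \textbf{55} (1978).

\end{thebibliography}
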